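\title{Minimal cylindrical vortices with infinite-dimensional fiber}

\begin{abstract}
A cylindrical vortex is a skew product over a minimal homeomorphism $T$ of a compact metric space $X$ that maps the fibers of $X\times\mathcal H$, with $\mathcal H$ a real Hilbert space, onto each other by affine isometries. We show that minimal vortices with infinite-dimensional fiber exist. For infinite-dimensional $\mathcal H$, the system $(X,T)$ carries a minimal vortex with fiber $\mathcal H$ if and only if $X$ is infinite and $\mathcal H$ is separable. In that case there are minimal vortices arbitrarily close to $T\times\mathrm{Id}$ in trace norm, and the minimal vortices form a dense $G_\delta$ in the space of all vortices with its strong topology. The proof is a Baire category argument in the closure of the coboundaries, in which translations are replaced by rotations about a distant center.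
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $X$ is a nonempty compact metric space, $T\colon X\to X$ is a minimal homeomorphism, and $\mathcal H$ is a real Hilbert space with norm $|\cdot|$. A homeomorphism is \emph{minimal} if it has no nonempty proper closed invariant subset; equivalently, every two-sided orbit is dense. Let $O(\mathcal H)$ be the group of orthogonal operators of $\mathcal H$. Let $\rho\colon X\to\mathcal H$ be continuous, and let $\Psi\colon X\to O(\mathcal H)$ be \emph{strongly continuous}: $x\mapsto\Psi(x)v$ is continuous for each $v\in\mathcal H$. Since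
\[
|\Psi(x')v'-\Psi(x)v|\le|v'-v|+|\Psi(x')v-\Psi(x)v|,
\]
this is equivalent to joint continuity of $(x,v)\mapsto\Psi(x)v$, and it includes all norm-continuous $\Psi$. The homeomorphism
\[
F\colon X\times\mathcal H\to X\times\mathcal H,\qquad F(x,v)=\bigl(Tx,\ \Psi(x)v+\rho(x)\bigr),
\]
is called a \emph{cylindrical vortex} over $T$ with fiber $\mathcal H$. Cylindrical cascades are the case $\mathcal H=\mathbb R$, $\Psi\equiv\mathrm{Id}$. The following question is posed in \cite{CNP}.

\begin{quote}
\emph{Does there exist a minimal cylindrical vortex with infinite-dimensional fiber?}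
\end{quote}

A vortex neither stretches nor contracts the fibers, so minimality requires that isometries alone carry every point of the noncompact space $X\times\mathcal H$ near every other point. The simplest cases suggest that this is impossible. If $X$ is a point, then $F$ is an isometry of $\mathcal H$, and it is known that no isometry of a Hilbert space is minimal; we give a proof in Section~\ref{sec:necessity}. If $\mathcal H=\mathbb R^\ell$, it is known that vortices are never minimal under a certain homogeneity hypothesis on $X$, which extends a classical result of Besicovitch on cylindrical cascades. For forward orbits $\{F^nz:n\ge1\}$ the finite-dimensional obstruction is short and needs no hypothesis on $X$.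

\begin{remark}\label{rem:finite}
If $0<\dim\mathcal H<\infty$, every vortex has a forward orbit that is not dense. Indeed, suppose that all forward orbits are dense, and let $U=X\times\{|v|<1\}$ and $K=X\times\{|v|\le1\}$. The open sets $F^{-n}U$, $n\ge1$, cover the compact set $K$, so finitely many of them do, say those with $n\le N$. A forward orbit that starts in $K$ then returns to $K$ with gaps at most $N$. It stays in the compact set $K\cup FK\cup\dots\cup F^NK$ and is not dense.
\end{remark}

This argument uses compactness of the closed ball, which fails in infinite dimension. A second sign that infinite-dimensional fibers leave more room is the known existence of fixed-point-free isometries of Hilbert spaces that have recurrent points. An isometry with a bounded orbit fixes the center of the smallest ball containing that orbit, so these isometries have unbounded orbits that return, as a dense orbit must. The answer to the question is yes, over every infinite base.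

\begin{theorem}\label{thm:existence}
Let $X$ be infinite and $\mathcal H=\ell^2(\mathbb N)$. For every $\varepsilon>0$ there are a norm-continuous $\Psi\colon X\to O(\mathcal H)$ and a continuous $\rho\colon X\to\mathcal H$ such that $F$ is minimal, and $\|\Psi(x)-\mathrm{Id}\|\le\varepsilon$ and $|\rho(x)|\le\varepsilon$ for all $x$. Moreover, $\Psi$ and $\rho$ can be chosen so that $\Psi(x)-\mathrm{Id}$ is trace class, continuous in $x$ and of size at most $\varepsilon$ in trace norm, and so that every forward $F$-orbit and every backward $F$-orbit is dense.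
\end{theorem}

\begin{theorem}\label{thm:generic}
Let $\mathcal H$ be infinite-dimensional.
\begin{itemize}
\item[(a)] $(X,T)$ admits a minimal vortex with fiber $\mathcal H$ if and only if $X$ is infinite and $\mathcal H$ is separable.
\item[(b)] In that case, let $\mathcal V$ be the set of all vortices $f=(\Psi,\rho)$ over $T$ with fiber $\mathcal H$, write $f(x)v=\Psi(x)v+\rho(x)$, and give $\mathcal V$ the topology in which $f_k\to f$ if and only if $\sup_x|f_k(x)v-f(x)v|\to0$ for each $v\in\mathcal H$. This topology is completely metrizable, and the minimal vortices form a dense $G_\delta$ in $\mathcal V$. So do the vortices all of whose forward orbits and all of whose backward orbits are dense.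
\end{itemize}
\end{theorem}

The proofs start from the vortices that are furthest from minimal, namely the coboundaries, which are conjugate to $T\times\mathrm{Id}$ (Section~\ref{sec:cocycles}). Minimality is a countable intersection of open conditions of the form ``from every fiber, the vector $v$ comes close to the vector $w$ over the open set $W$'' (Section~\ref{sec:baire}). The main step shows that any coboundary can be perturbed to a coboundary that satisfies any one such condition. Section~\ref{sec:plane} shows this step in a plane and Section~\ref{sec:perturbation} carries it out in general. Baire's theorem in the closure of the coboundaries then gives Theorem~\ref{thm:existence}. Section~\ref{sec:necessity} proves Theorem~\ref{thm:generic}(a). Section~\ref{sec:density} shows that the coboundaries are dense in $\mathcal V$, which gives Theorem~\ref{thm:generic}(b).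

\section{Cocycles, coboundaries and slowly varying functions}\label{sec:cocycles}

Let $\operatorname{Iso}(\mathcal H)$ be the group of maps $v\mapsto Uv+b$ with $U\in O(\mathcal H)$ and $b\in\mathcal H$. We identify a vortex with a map $f\colon X\to\operatorname{Iso}(\mathcal H)$ such that $x\mapsto f(x)v$ is continuous for each $v$; then $\rho(x)=f(x)0$ and $\Psi(x)v=f(x)v-f(x)0$. These maps form a group $\mathcal V$ under pointwise operations. Products stay in $\mathcal V$ by joint continuity of $(x,v)\mapsto f(x)v$. Inverses stay in $\mathcal V$ because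
\[
|f(x')^{-1}v-f(x)^{-1}v|=|v-f(x')f(x)^{-1}v|\to0\qquad(x'\to x).
\]
In particular $F_f(x,v)=(Tx,f(x)v)$ is a homeomorphism, with inverse $(y,w)\mapsto(T^{-1}y,f(T^{-1}y)^{-1}w)$. For $n\in\mathbb Z$ write $F_f^n(x,v)=(T^nx,f^{(n)}(x)v)$. Then $f^{(n)}(x)=f(T^{n-1}x)\cdots f(x)$ for $n\ge1$, and for all $n,m\in\mathbb Z$
\begin{equation}\label{eq:cocycle}
f^{(n+m)}(x)=f^{(n)}(T^mx)\,f^{(m)}(x),\qquad f^{(-n)}(x)=f^{(n)}(T^{-n}x)^{-1}.
\end{equation}

For $A\in\mathcal V$ the \emph{coboundary} of $A$ is $\partial A(x)=A(Tx)^{-1}A(x)$. The homeomorphism $(x,v)\mapsto(x,A(x)v)$ conjugates $F_{\partial A}$ to $T\times\mathrm{Id}$, and therefore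
\begin{equation}\label{eq:telescope}
(\partial A)^{(n)}(x)=A(T^nx)^{-1}A(x)\qquad(n\in\mathbb Z).
\end{equation}
Every orbit of $F_{\partial A}$ lies in a compact graph $\{(x,A(x)^{-1}u):x\in X\}$, so a coboundary is never minimal when $\mathcal H\ne0$. The advantage of coboundaries is that \eqref{eq:telescope} computes all iterates at once.

We use two facts about the base and one about the fiber.

\begin{lemma}\label{lem:base}
\begin{itemize}
\item[(a)] For every $x\in X$, each of the sequences $(T^nx)_{n\ge1}$ and $(T^{-n}x)_{n\ge1}$ visits every nonempty open set infinitely often.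
\item[(b)] If $X$ is infinite, then for every $y\in X$ and $N\ge1$ there is an open set $C\ni y$ such that $C,TC,\dots,T^NC$ are pairwise disjoint.
\item[(c)] If $K\subset\mathcal H$ is compact and $\eta>0$, there is a finite-dimensional subspace $E$ with $|\xi-P_E\xi|<\eta$ for all $\xi\in K$, where $P_E$ is the orthogonal projection. Every finite-dimensional subspace that contains $E$ has the same property.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set of limit points of either sequence is nonempty by compactness, closed and $T$-invariant, hence equal to $X$. (b) A periodic orbit is finite, closed and invariant, so it would equal $X$. Thus $y,Ty,\dots,T^Ny$ are distinct and have pairwise disjoint open neighborhoods $U_0,\dots,U_N$. Take $C=\bigcap_jT^{-j}U_j$. (c) Cover $K$ by finitely many open balls of radius $\eta$ and let $E$ be the span of their centers.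
\end{proof}

A family $C,TC,\dots,T^NC$ as in (b) is a \emph{tower}. A tall tower supports a function that changes little under $T$ and still takes prescribed values far apart.

\begin{lemma}\label{lem:slow}
Let $X$ be infinite, $W'\subset X$ nonempty and open, $p_1,\dots,p_q\in\mathbb R^\ell$ and $\sigma>0$. There is a continuous $a\colon X\to\mathbb R^\ell$ with $|a(Tx)-a(x)|\le\sigma$ for all $x$ and $p_1,\dots,p_q\in a(W')$.
\end{lemma}

\begin{proof}
We prescribe $a$ along one orbit segment and spread it over a tower with a bump function. Fix $y_0\in X$. By Lemma~\ref{lem:base}(a) there are integers $0<n_1<\dots<n_q<N$ with $T^{n_i}y_0\in W'$ and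
\[
n_1\sigma\ge|p_1|,\qquad(n_{i+1}-n_i)\sigma\ge|p_{i+1}-p_i|,\qquad(N-n_q)\sigma\ge|p_q|.
\]
Let $\gamma\colon\mathbb Z\to\mathbb R^\ell$ vanish for $j\le0$ and $j\ge N$, satisfy $\gamma(n_i)=p_i$, and be affine between consecutive terms of $0,n_1,\dots,n_q,N$. The inequalities give $|\gamma(j+1)-\gamma(j)|\le\sigma$ for all $j$. Take $C\ni y_0$ as in Lemma~\ref{lem:base}(b) and a continuous $b\colon X\to[0,1]$ that vanishes off $C$ with $b(y_0)=1$. Set $a(x)=\sum_j\gamma(j)\,b(T^{-j}x)$. For each $x$ at most one $j\in[0,N]$ has $b(T^{-j}x)\ne0$, because this forces $x\in T^jC$. For $x=T^{n_i}y_0$ this index is $j=n_i$, so $a(T^{n_i}y_0)=p_i$. Shifting the index in $a(Tx)=\sum_j\gamma(j)\,b(T^{-(j-1)}x)$ gives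
\[
a(Tx)-a(x)=\sum_{0\le j<N}\bigl(\gamma(j+1)-\gamma(j)\bigr)\,b(T^{-j}x).
\]
At most one term is nonzero, and it has norm at most $\sigma$.
\end{proof}

The lemma fails for finite $X$: on a cycle of length $p$, the bound $|a(Tx)-a(x)|\le\sigma$ forces $a(X)$ to have diameter at most $p\sigma$.

\section{The main idea in a plane}\label{sec:plane}

Let $X$ be infinite, and consider the smallest instance of the main step. Fix a unit vector $w$ and $0<\delta<1$. We want a coboundary $f=\partial R$, as close to the identity as we like, such that for \emph{every} $x$ there is $n\ge1$ with $|f^{(n)}(x)0-w|<\delta$.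

The first attempt is to use translations, $R(x)\xi=\xi+a(x)$ with $a\colon X\to\mathcal H$ continuous and slowly varying. By \eqref{eq:telescope}, $f^{(n)}(x)0=a(x)-a(T^nx)$. This fails at a point $x$ where $\langle a(x),w\rangle$ is minimal: there $\langle f^{(n)}(x)0,w\rangle\le0$, so $|f^{(n)}(x)0-w|\ge1$ for all $n$. The reason is that we need $a(T^nx)\approx a(x)-w$ for every $x$, so the range of $a$ should be nearly invariant under a translation, and a compact subset of a vector space has no such invariance. A circle does.

So we bend the line $\mathbb Rw$ into a large circle, which costs one more dimension. Identify a plane containing $w$ with $\mathbb C$ so that $w=1$, fix $r>0$, and let $\tau(\theta)$ be the rotation by the angle $\theta$ about the center $ir$: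
\[
\tau(\theta)\xi=ir+e^{i\theta}(\xi-ir),\qquad\tau(\theta)0=ir(1-e^{i\theta}).
\]
Then $\tau(\theta+\theta')=\tau(\theta)\tau(\theta')$ and $\tau$ is $2\pi$-periodic. The point $\tau(\theta)0$ runs along the circle of radius $r$ that is tangent to the real axis at $0$. A chord is shorter than its arc. Also $ir(1-e^{it})-rt=-ir(e^{it}-1-it)$ and $|e^{it}-1-it|\le t^2/2$. With $t=s/r$ we obtain, for real $\theta,\theta',s$,
\begin{equation}\label{eq:plane}
|\tau(\theta)0-\tau(\theta')0|\le r\operatorname{dist}(\theta-\theta',2\pi\mathbb Z),\qquad|\tau(s/r)0-s|\le\frac{s^2}{2r}.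
\end{equation}
Thus for large $r$ the rotation $\tau(s/r)$ moves $0$ almost as the translation by $s$ does, while the parameter lives on the compact group $\mathbb R/2\pi\mathbb Z$.

Take $r=1/\delta$, so that $|\tau(1/r)0-1|\le\delta/2$. Given $\sigma>0$, Lemma~\ref{lem:slow} provides $a\colon X\to\mathbb R$ with $|a(Tx)-a(x)|\le\sigma$ whose values come within $\delta/(4r)$ of every real number modulo $2\pi$. Put $R(x)=\tau(a(x))$. Then $f(x)=\tau(a(x)-a(Tx))$ rotates by an angle at most $\sigma$ and moves $0$ by at most $r\sigma$, so it is close to the identity when $\sigma$ is chosen small after $r$. For any $x$, the open set of $y$ with $\operatorname{dist}\bigl(a(y)-a(x)+1/r,\,2\pi\mathbb Z\bigr)<\delta/(2r)$ is nonempty, so it contains some $T^nx$ with $n\ge1$. By \eqref{eq:telescope} and \eqref{eq:plane},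
\[
|f^{(n)}(x)0-1|\le|\tau(a(x)-a(T^nx))0-\tau(1/r)0|+|\tau(1/r)0-1|<\tfrac\delta2+\tfrac\delta2 .
\]

To satisfy a second condition we must perturb $\partial R$ rather than the identity. The vectors to be moved are then the $R(x)0$, which lie all around a circle and span the plane. We need approximate translations in two directions, hence two new directions in which to bend them. In general the vectors to be moved form a compact set, which is almost contained in a subspace $E$ of finite dimension $\ell$, and we need $\ell$ new directions orthogonal to $E$. In an infinite-dimensional space these are always available. In a finite-dimensional space they run out, in agreement with Remark~\ref{rem:finite}.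

\section{Minimality as a countable intersection of open conditions}\label{sec:baire}

In this section $\mathcal H$ is separable. Baire's theorem states that in a complete metric space a countable intersection of dense open sets is dense. We apply it in two spaces: in $\mathcal V$ for Theorem~\ref{thm:generic}(b), and in a smaller space with a finer topology, which controls the trace norm, for Theorem~\ref{thm:existence}.

\subsection*{The space $\mathcal V$}
For $v\in\mathcal H$ put $\Delta_v(f,h)=\sup_x|f(x)v-h(x)v|$. The topology of $\mathcal V$ is generated by these pseudometrics: a neighborhood base at $f$ consists of the sets $\{h:\Delta_v(f,h)<\varepsilon\text{ for all }v\in S\}$ with $S\subset\mathcal H$ finite and $\varepsilon>0$. All maps involved are isometries, so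
\begin{equation}\label{eq:equi}
\Delta_v(f,h)\le\Delta_{v'}(f,h)+2|v-v'|.
\end{equation}
Fix a dense sequence $(v_i)_{i\ge1}$ in $\mathcal H$. By \eqref{eq:equi} it suffices to use sets $S\subset\{v_i\}$, so the topology is first countable and is determined by its convergent sequences, which are those described in Theorem~\ref{thm:generic}(b).

\begin{lemma}\label{lem:V}
\begin{itemize}
\item[(a)] For each $n\in\mathbb Z$ the map $f\mapsto f^{(n)}$ is continuous from $\mathcal V$ to $\mathcal V$.
\item[(b)] Let $f^{-1}$ denote the pointwise inverse $x\mapsto f(x)^{-1}$. The topology of $\mathcal V$ is given by the complete metric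
\[
\Delta(f,h)=\sum_{i\ge1}2^{-i}\min\bigl\{1,\ \Delta_{v_i}(f,h)+\Delta_{v_i}(f^{-1},h^{-1})\bigr\}.
\]
\end{itemize}
\end{lemma}

\begin{proof}
Let $f_k\to f$ and $h_k\to h$ in $\mathcal V$. If $K\subset\mathcal H$ is compact, then $\sup_{q\in K}\Delta_q(f_k,f)\to0$, by \eqref{eq:equi} applied to a finite $\eta$-net of $K$. Fix $v$. With $q=h(x)v$ and $q'=f(x)^{-1}v$,
\begin{align*}
|f_k(x)h_k(x)v-f(x)h(x)v|&\le|h_k(x)v-h(x)v|+|f_k(x)q-f(x)q|,\\
|f_k(x)^{-1}v-f(x)^{-1}v|&=|v-f_k(x)q'|=|f(x)q'-f_k(x)q'|.
\end{align*}
As $x$ varies, $q$ and $q'$ range over compact sets, so the right sides tend to $0$ uniformly in $x$. Thus multiplication and inversion are continuous. The maps $f\mapsto f\circ T^j$ preserve every $\Delta_v$. By \eqref{eq:cocycle} and the product formula before it, $f\mapsto f^{(n)}$ is composed of these operations, which proves (a).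

If $\Delta(f_k,f)\to0$, then $\Delta_{v_i}(f_k,f)\to0$ for all $i$, and $f_k\to f$ by \eqref{eq:equi}. The converse holds by continuity of inversion. For completeness, let $(f_k)$ be $\Delta$-Cauchy. By \eqref{eq:equi}, for every $v$ the maps $x\mapsto f_k(x)v$ and $x\mapsto f_k(x)^{-1}v$ are uniformly Cauchy, with continuous limits $f(x)v$ and $h(x)v$. The maps $f(x)$ and $h(x)$ are affine and isometric, as pointwise limits of such maps. A limit of surjective isometries need not be surjective, and this is why $\Delta$ contains the inverses. For fixed $x$ and $v$,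
\[
|v-f(x)h(x)v|\le|f_k(x)^{-1}v-h(x)v|+|f_k(x)h(x)v-f(x)h(x)v|\to0,
\]
so $f(x)$ is surjective. Hence $f\in\mathcal V$ and $f_k\to f$.
\end{proof}

\subsection*{The space $C(X,\mathcal G)$}
A compact operator $K$ is \emph{trace class} if its singular values, the eigenvalues of $(K^*K)^{1/2}$ counted with multiplicity, have finite sum $\|K\|_1$. We use these standard facts: the trace class operators form a Banach space under $\|\cdot\|_1$; $\|K\|\le\|K\|_1$; $\|BKB'\|_1\le\|B\|\,\|K\|_1\|B'\|$ for bounded $B,B'$, so that multiplying by orthogonal operators preserves $\|\cdot\|_1$; and $\|K\|_1\le l\,\|K\|$ if $K$ has rank at most $l$.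

Let $\mathcal G\subset\operatorname{Iso}(\mathcal H)$ consist of the maps $g=(U,b)\colon v\mapsto Uv+b$ with $U-\mathrm{Id}$ trace class, and put
\[
d\bigl((U,b),(U',b')\bigr)=\|U-U'\|_1+|b-b'|.
\]
We have $(U,b)(U',b')=(UU',Ub'+b)$ and $(U,b)^{-1}=(U^{-1},-U^{-1}b)$. The identities $UU'-\mathrm{Id}=(U-\mathrm{Id})U'+(U'-\mathrm{Id})$ and $U^{-1}-\mathrm{Id}=-U^{-1}(U-\mathrm{Id})$ show that $\mathcal G$ is a group. The operations are continuous: for the linear parts because
\[
\|UU'-VV'\|_1\le\|U-V\|_1+\|U'-V'\|_1,\qquad\|U^{-1}-V^{-1}\|_1=\|U-V\|_1,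
\]
and for the translation parts because $|Ub-Vc|\le\|U-V\|_1|b|+|b-c|$. The metric $d$ is complete: if $U_k-\mathrm{Id}\to K$ in trace norm, then $U=\mathrm{Id}+K$ is a norm limit of orthogonal operators, so $U^*U=UU^*=\mathrm{Id}$.

Hence $C(X,\mathcal G)$, the continuous maps $X\to\mathcal G$ with the metric $\sup_xd(f(x),h(x))$, is a complete metric space and a group, and $\partial A\in C(X,\mathcal G)$ for $A\in C(X,\mathcal G)$. For $g,g',h,k\in\mathcal G$ and $v\in\mathcal H$,
\begin{equation}\label{eq:G}
|gv-g'v|\le(1+|v|)\,d(g,g'),\qquad d(h^{-1}gk,\,h^{-1}k)\le(1+|k0|)\,d(g,1).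
\end{equation}
The first bound follows from $\|\cdot\|\le\|\cdot\|_1$. For the second, let $g=(U,b)$. The linear parts of $h^{-1}gk$ and $h^{-1}k$ differ by $\|U-\mathrm{Id}\|_1$ in trace norm, and the translation parts differ by $|g(k0)-k0|\le\|U-\mathrm{Id}\|_1|k0|+|b|$. The first bound in \eqref{eq:G} shows that $C(X,\mathcal G)\subset\mathcal V$ and that the inclusion is continuous.

\subsection*{The open conditions}
Let $I$ be one of the sets $I_+=\{n\ge1\}$, $I_-=\{n\le-1\}$ and $\mathbb Z$, and call $\{F^nz:n\in I\}$ the \emph{$I$-orbit} of $z$: forward, backward or two-sided. (Whether $n=0$ is included in forward orbits does not affect the statement that all of them are dense, since one may replace $z$ by $Fz$; likewise for backward orbits.) For $v,w\in\mathcal H$, $\delta>0$ and $W\subset X$ nonempty and open, let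
\[
O_I(v,w,\delta,W)=\bigl\{f\in\mathcal V:\ \forall x\in X\ \ \exists n\in I:\ T^nx\in W,\ |f^{(n)}(x)v-w|<\delta\bigr\}.
\]
Fix a countable dense set $D\subset\mathcal H$ and a countable base $\mathcal W$ of nonempty open subsets of $X$. Call $(v,w,\delta,W)$ \emph{rational} if $v,w\in D$, $\delta\in\mathbb Q_{>0}$ and $W\in\mathcal W$. There are countably many rational quadruples; this is where separability enters the category argument.

\begin{lemma}\label{lem:open}
\begin{itemize}
\item[(a)] $O_I(v,w,\delta,W)$ is open in $\mathcal V$, so its intersection with $C(X,\mathcal G)$ is open in $C(X,\mathcal G)$.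
\item[(b)] All $I$-orbits of $F_f$ are dense if and only if $f\in O_I(v,w,\delta,W)$ for all rational $(v,w,\delta,W)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The condition involves all $x$ and unboundedly many times $n$; compactness of $X$ reduces it to finitely many times with a uniform margin. Let $f\in O_I(v,w,\delta,W)$ and
\[
u_n(x)=\min\bigl\{\operatorname{dist}(T^nx,X\setminus W),\ \delta-|f^{(n)}(x)v-w|\bigr\},
\]
with the first term read as $1$ if $W=X$. Each $u_n$ is continuous, and the open sets $\{u_n>0\}$, $n\in I$, cover $X$. So there are a finite set $I'\subset I$ and $\mu>0$ with $\max_{n\in I'}u_n\ge\mu$ on $X$. Suppose that $\Delta_v(h^{(n)},f^{(n)})<\mu$ for all $n\in I'$. Given $x$, take $n\in I'$ with $u_n(x)\ge\mu$. Then $T^nx\in W$ and $|h^{(n)}(x)v-w|<\mu+(\delta-\mu)=\delta$, so $h\in O_I(v,w,\delta,W)$. By Lemma~\ref{lem:V}(a) these $h$ form a neighborhood of $f$.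

(b) If all $I$-orbits are dense, the $I$-orbit of $(x,v)$ meets $W\times B(w,\delta)$, where $B(w,\delta)$ is the open ball. Conversely, let $f$ lie in all the rational sets. The products $W\times B(w,\delta)$ with $W\in\mathcal W$, $w\in D$, $\delta\in\mathbb Q_{>0}$ form a base of $X\times\mathcal H$. Given one of them and a point $(x,u)$, choose $v\in D$ with $|u-v|<\delta/2$ and $n\in I$ with $T^nx\in W$ and $|f^{(n)}(x)v-w|<\delta/2$. Since $f^{(n)}(x)$ is an isometry, $|f^{(n)}(x)u-w|<\delta$.
\end{proof}

\section{Perturbing a coboundary}\label{sec:perturbation}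

In this section $X$ is infinite and $\mathcal H$ is separable and infinite-dimensional. We first extend the rotations of Section~\ref{sec:plane} to $\ell$ orthogonal planes, which produces a torus of isometries that imitates the translations of an $\ell$-dimensional subspace near $0$. For $\theta\in\mathbb R^\ell$ let $|\theta|_{\mathbb T}=\operatorname{dist}(\theta,2\pi\mathbb Z^\ell)$.

\begin{lemma}\label{lem:torus}
Let $E\subset\mathcal H$ be a subspace with orthonormal basis $e_1,\dots,e_\ell$, identified with $\mathbb R^\ell$ through this basis, and let $r>0$. There is a homomorphism $\tau\colon\mathbb R^\ell\to\mathcal G$ such that for all $\theta,\theta'\in\mathbb R^\ell$ and $z\in E$: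
\begin{itemize}
\item[(a)] $|\tau(\theta)0-\tau(\theta')0|\le r\,|\theta-\theta'|_{\mathbb T}$;
\item[(b)] $|\tau(z/r)0-z|\le|z|^2/(2r)$;
\item[(c)] $d(\tau(\theta),\tau(\theta'))\le(2\sqrt\ell+r)\,|\theta-\theta'|$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $\dim\mathcal H=\infty$, there are orthonormal vectors $e_1',\dots,e_\ell'$ in $E^\perp$. Identify each plane $\Pi_j=\operatorname{span}(e_j,e_j')$ with $\mathbb C$ by $e_j=1$, $e_j'=i$. Let $U(\theta)$ be multiplication by $e^{i\theta_j}$ on $\Pi_j$ for each $j$ and the identity on the orthogonal complement of the planes. Put $c=r\sum_je_j'$ and $\tau(\theta)\xi=c+U(\theta)(\xi-c)$. This is the conjugate of the homomorphism $U$ by the translation by $c$, so it is a homomorphism, and $U(\theta)-\mathrm{Id}$ has finite rank. The vector $\tau(\theta)0=c-U(\theta)c$ has component $ir(1-e^{i\theta_j})$ in $\Pi_j$, so \eqref{eq:plane} applies in each plane. Adding squares gives (a), since $|\theta|_{\mathbb T}^2=\sum_j\operatorname{dist}(\theta_j,2\pi\mathbb Z)^2$, and gives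
\[
|\tau(z/r)0-z|^2\le\sum_j\frac{z_j^4}{4r^2}\le\frac{|z|^4}{4r^2},
\]
which is (b). For (c), $U(\theta)-\mathrm{Id}$ is a sum of $\ell$ operators of rank at most $2$ and norm $|e^{i\theta_j}-1|\le|\theta_j|$, so $\|U(\theta)-\mathrm{Id}\|_1\le2\sum_j|\theta_j|\le2\sqrt\ell\,|\theta|$. Now $\|U(\theta)-U(\theta')\|_1=\|U(\theta-\theta')-\mathrm{Id}\|_1$, and (a) bounds the translation part.
\end{proof}

\begin{proposition}\label{prop:perturb}
Let $A\in C(X,\mathcal G)$, $I\in\{I_+,I_-\}$, $v,w\in\mathcal H$, $\delta>0$, $W\subset X$ nonempty and open, and $\varepsilon>0$. There is $A'\in C(X,\mathcal G)$ with $\partial A'\in O_I(v,w,\delta,W)$ and $\sup_xd(\partial A'(x),\partial A(x))<\varepsilon$.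
\end{proposition}

\begin{proof}
\emph{Reformulation.} We take $A'(x)=R(x)A(x)$ with $R\in C(X,\mathcal G)$, so that $\partial A'(x)=A(Tx)^{-1}\,\partial R(x)\,A(x)$. By \eqref{eq:G},
\begin{equation}\label{eq:close}
d(\partial A'(x),\partial A(x))\le L\,d(\partial R(x),1),\qquad L=1+\max_x|A(x)0|.
\end{equation}
So $R$ may be large as long as it varies slowly along orbits. By \eqref{eq:telescope}, $|(\partial A')^{(n)}(x)v-w|=|A'(x)v-A'(T^nx)w|$. Thus $\partial A'\in O_I(v,w,\delta,W)$ means that for every $x$ there is $n\in I$ such that $y=T^nx$ satisfies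
\begin{equation}\label{eq:goal}
y\in W,\qquad|R(x)A(x)v-R(y)A(y)w|<\delta.
\end{equation}

\emph{Reduction to finite dimension.} We freeze $A(y)w$ by shrinking $W$, and we approximate $A(x)v$, which cannot be frozen because $x$ is arbitrary. Pick $y_0\in W$, put $w'=A(y_0)w$, and let $W'\subset W$ be an open neighborhood of $y_0$ on which $|A(y)w-w'|<\delta/4$. The set $\{A(x)v:x\in X\}$ is compact. By Lemma~\ref{lem:base}(c) there is a subspace $E\ni w'$ of finite dimension $\ell\ge1$ such that $k(x)=P_EA(x)v$ satisfies $|A(x)v-k(x)|<\delta/8$ for all $x$. Let $M=\max\{|w'|,\max_x|A(x)v|\}$, so that $|k(x)|\le M$.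

\emph{Choice of $R$.} The constants are chosen in the order $r$, then $\sigma$ and the points $p_i$, then $a$. Fix $r>0$ with $M^2/(2r)\le\delta/8$ and let $\tau$ be given by Lemma~\ref{lem:torus}. Fix $\sigma>0$ with $L(2\sqrt\ell+r)\sigma<\varepsilon$. Since $\mathbb R^\ell/2\pi\mathbb Z^\ell$ is compact, there are $p_1,\dots,p_q\in\mathbb R^\ell$ such that every $\theta$ has $|\theta-p_i|_{\mathbb T}\le\delta/(8r)$ for some $i$. Let $a$ be given by Lemma~\ref{lem:slow} for $W'$, $\sigma$ and these points, and put $R(x)=\tau(a(x))$. By Lemma~\ref{lem:torus}(c), $R\in C(X,\mathcal G)$, and $\partial R(x)=\tau(a(x)-a(Tx))$ satisfies $d(\partial R(x),1)\le(2\sqrt\ell+r)\sigma$. With \eqref{eq:close} this gives $\sup_xd(\partial A'(x),\partial A(x))<\varepsilon$.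

\emph{Verification of \eqref{eq:goal}.} Fix $x$. Up to small errors, $k(x)$ and $w'$ are the points $\tau(k(x)/r)0$ and $\tau(w'/r)0$ of the orbit of $0$ under the torus, on which $R(x)$ and $R(y)$ act by adding $a(x)$ and $a(y)$ to the parameter. So we want $a(y)$ close to $\theta^*=a(x)+(k(x)-w')/r$ modulo $2\pi\mathbb Z^\ell$. The set $\{y\in W':|a(y)-\theta^*|_{\mathbb T}<\delta/(4r)\}$ is open, and it is nonempty because $a(W')$ contains every $p_i$. By Lemma~\ref{lem:base}(a), which is where minimality of $T$ is used, it contains a point $y=T^nx$ with $n\in I$. Since $R(x)$ is an isometry and $\tau$ is a homomorphism, Lemma~\ref{lem:torus}(b) gives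
\[
\bigl|R(x)k(x)-\tau\bigl(a(x)+k(x)/r\bigr)0\bigr|=\bigl|k(x)-\tau(k(x)/r)0\bigr|\le\tfrac\delta8,
\]
and $|R(y)w'-\tau(a(y)+w'/r)0|=|w'-\tau(w'/r)0|\le\delta/8$. By Lemma~\ref{lem:torus}(a),
\[
\bigl|\tau\bigl(a(x)+k(x)/r\bigr)0-\tau\bigl(a(y)+w'/r\bigr)0\bigr|\le r\,|\theta^*-a(y)|_{\mathbb T}<\tfrac\delta4 .
\]
Hence $|R(x)k(x)-R(y)w'|<\delta/2$, and
\[
|R(x)A(x)v-R(y)A(y)w|<|A(x)v-k(x)|+\tfrac\delta2+|w'-A(y)w|<\tfrac\delta8+\tfrac\delta2+\tfrac\delta4<\delta.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:existence}]
Let $\mathcal B$ be the closure of $\{\partial A:A\in C(X,\mathcal G)\}$ in $C(X,\mathcal G)$. It is a complete metric space and contains the constant map $1=\partial1$. For $I\in\{I_+,I_-\}$ and rational $(v,w,\delta,W)$, the set $\mathcal B\cap O_I(v,w,\delta,W)$ is open in $\mathcal B$ by Lemma~\ref{lem:open}(a). It is dense in $\mathcal B$ because its closure contains every $\partial A$, by Proposition~\ref{prop:perturb}. By Baire's theorem the intersection of these countably many sets contains some $f=(\Psi,\rho)$ with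
\[
\|\Psi(x)-\mathrm{Id}\|_1+|\rho(x)|=d(f(x),1)\le\varepsilon\qquad(x\in X).
\]
Since $f\in C(X,\mathcal G)$, the operator $\Psi(x)-\mathrm{Id}$ is trace class and continuous in trace norm, and $\|\cdot\|\le\|\cdot\|_1$ gives the statements in operator norm. By Lemma~\ref{lem:open}(b) all forward and all backward orbits of $F_f$ are dense. In particular every orbit is dense, so $F_f$ is minimal.
\end{proof}

\section{Finite bases and nonseparable fibers}\label{sec:necessity}

Over a finite base, a power of the vortex acts on one fiber as a single isometry. The following known fact, proved here for completeness, excludes this case.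

\begin{lemma}\label{lem:isometry}
If $\mathcal H\ne0$ and $\Phi\in\operatorname{Iso}(\mathcal H)$, then $\{\Phi^m0:m\in\mathbb Z\}$ is not dense in $\mathcal H$.
\end{lemma}

\begin{proof}
Suppose the orbit is dense. Limits of powers of $\Phi$ then give, for each $h\in\mathcal H$, an isometry $g_h$ that sends $0$ to $h$. We show that commutativity of the powers forces all $g_h$ to be translations.

Let $h\in\mathcal H$ and choose $n_k$ with $\Phi^{n_k}0\to h$. For each $m$ we have $\Phi^{n_k}\Phi^m0=\Phi^m\Phi^{n_k}0\to\Phi^mh$. So the isometries $\Phi^{n_k}$ converge on a dense set, hence at every point, since $\mathcal H$ is complete. The limit $g_h$ is affine and isometric, so $g_hv=U_hv+h$ with $U_h$ a linear isometry (surjectivity is not needed). It satisfies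
\begin{equation}\label{eq:gh}
g_h\Phi^m0=\Phi^mh\qquad(m\in\mathbb Z),
\end{equation}
which shows that $g_h$ does not depend on the sequence $(n_k)$. If $\Phi^{n'_k}0\to h'$, then \eqref{eq:gh} with $m=n_k'$ gives $g_hh'=g_{h'}h$ in the limit. That is,
\[
(U_h-\mathrm{Id})h'=(U_{h'}-\mathrm{Id})h\qquad(h,h'\in\mathcal H).
\]
Fix $h'$. As a function of $h$, the right side is linear and the left side has norm at most $2|h'|$. A linear map with bounded range is zero, so $U_{h'}=\mathrm{Id}$. Now let $b=\Phi0$. By \eqref{eq:gh}, $g_b\Phi^m0=\Phi^{m+1}0=\Phi(\Phi^m0)$, so $\Phi=g_b$ on a dense set and $\Phi$ is the translation by $b$. The orbit of $0$ is $\mathbb Zb$. This set is $\{0\}$ if $b=0$ and stays at distance $|b|/2$ from $b/2$ otherwise, so it is not dense.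
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:generic}(a)]
If $X$ is infinite and $\mathcal H$ is separable, then $\mathcal H$ is isometrically isomorphic to $\ell^2(\mathbb N)$ and Theorem~\ref{thm:existence} applies. Conversely, let $F_f$ be minimal. An orbit is countable and dense, so its projection to $\mathcal H$ is a countable dense set. Suppose that $X$ has $p<\infty$ points, so that $T$ is a cycle of length $p$. Fix $x_0$ and let $\Phi=f^{(p)}(x_0)$. The orbit of $(x_0,0)$ meets the fiber $\{x_0\}\times\mathcal H$ in the points $(x_0,\Phi^m0)$, $m\in\mathbb Z$. The fiber is open, because $X$ is discrete, so these points are dense in it. This contradicts Lemma~\ref{lem:isometry}.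
\end{proof}

\section{Density of the coboundaries}\label{sec:density}

Again $X$ is infinite and $\mathcal H$ is separable and infinite-dimensional. To pass from $\mathcal B$ to all of $\mathcal V$ we need one more statement.

\begin{proposition}\label{prop:dense}
The set $\{\partial A:A\in C(X,\mathcal G)\}$ is dense in $\mathcal V$.
\end{proposition}

Both the infinite dimension and the strong topology matter here. If $\mathcal H=\mathbb R$ and $X$ is connected, the linear part $\pm1$ of any $A\in\mathcal V$ is constant, so every coboundary has linear part $1$ and $f\equiv-\mathrm{Id}$ is not a limit of coboundaries. In infinite dimension, if $U-\mathrm{Id}$ is compact then $|Ue_n+e_n|\to2$ along an orthonormal sequence, so $-\mathrm{Id}$ is not an operator-norm limit of linear parts of elements of $\mathcal G$.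

\begin{proof}[Proof of Theorem~\ref{thm:generic}(b), given Proposition~\ref{prop:dense}]
Complete metrizability is Lemma~\ref{lem:V}(b). Let $I\in\{I_+,I_-\}$ and let $\mathcal N\subset\mathcal V$ be nonempty and open. By Proposition~\ref{prop:dense}, $\mathcal N$ contains some $\partial A$ with $A\in C(X,\mathcal G)$. The inclusion $C(X,\mathcal G)\subset\mathcal V$ is continuous, so $\mathcal N$ contains a ball of $C(X,\mathcal G)$ about $\partial A$, and this ball meets $O_I(v,w,\delta,W)$ by Proposition~\ref{prop:perturb}. Thus the sets $O_{I_\pm}(v,w,\delta,W)$ are dense, and so are the larger sets $O_{\mathbb Z}(v,w,\delta,W)$. All are open by Lemma~\ref{lem:open}(a). By Lemma~\ref{lem:open}(b), the minimal vortices form the intersection of the rational sets $O_{\mathbb Z}$, and the vortices with all forward and all backward orbits dense form the intersection of the rational sets $O_{I_+}$ and $O_{I_-}$. Both are dense $G_\delta$ sets by Baire's theorem.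
\end{proof}

We prove Proposition~\ref{prop:dense} first for linear vortices ($\rho=0$) and then reduce the affine case to the linear one.

\begin{lemma}\label{lem:linear}
Let $Q\colon X\to O(\mathcal H)$ be strongly continuous, $S\subset\mathcal H$ finite and nonempty, and $\varepsilon>0$. There is $A\colon X\to O(\mathcal H)$ with $A(x)-\mathrm{Id}$ of finite rank and continuous in trace norm, such that $|A(Tx)^{-1}A(x)\xi-Q(x)\xi|<\varepsilon$ for all $x\in X$ and $\xi\in S$.
\end{lemma}

We must solve $A(Tx)Q(x)\approx A(x)$ on $S$. Inside one tower there is an exact solution: on the level $T^jC$ take $Q^{(-j)}(x)$, which carries a vector back to the base. It cannot be continued past the ends of the tower. We therefore multiply it by a weight that fades slowly at both ends. This loses norm, which we recover by covering $X$ with finitely many towers and giving each tower its own orthogonal copy of $\mathcal H$. The result is a family of isometric embeddings $\mathcal H\to\mathcal H^p$, which must then be converted into orthogonal operators of $\mathcal H$.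

\begin{proof}
\emph{Step 1: almost invariant embeddings.} Let $m\ge1$, $N=2m$, $\gamma(j)=\max\{0,\min(j,N-j)\}$ for $j\in\mathbb Z$, and $\Gamma=\sum_j\gamma(j)^2$. Then
\[
\Gamma=m^2+2\sum_{j=1}^{m-1}j^2=\frac{m(2m^2+1)}3\ge\frac{2m^3}3,\qquad\sum_j\bigl(\gamma(j+1)-\gamma(j)\bigr)^2=2m\le\frac{3\Gamma}{m^2}.
\]
By Lemma~\ref{lem:base}(b) and compactness there is an open cover $C_1,\dots,C_p$ of $X$ such that for each $i$ the sets $T^jC_i$, $0\le j\le N$, are pairwise disjoint. Let $b_1,\dots,b_p$ be the square roots of a partition of unity subordinate to this cover, so that $b_i$ is continuous, vanishes off $C_i$, and $\sum_ib_i^2=1$. With $Q^{(n)}$ as in Section~\ref{sec:cocycles}, define $J(x)\colon\mathcal H\to\mathcal H^p$ by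
\[
\bigl(J(x)\xi\bigr)_i=\Gamma^{-1/2}\sum_j\gamma(j)\,b_i(T^{-j}x)\,Q^{(-j)}(x)\xi .
\]
The map $x\mapsto J(x)\xi$ is continuous, since $Q^{(-j)}\in\mathcal V$. For each $i$ and $x$ at most one $j\in[0,N]$ has $b_i(T^{-j}x)\ne0$. Hence for any real numbers $\lambda_j$ supported in $[0,N]$ there are no cross terms, and
\begin{equation}\label{eq:norm}
\sum_i\Bigl|\sum_j\lambda_j\,b_i(T^{-j}x)\,Q^{(-j)}(x)\xi\Bigr|^2=\sum_j\lambda_j^2\sum_ib_i(T^{-j}x)^2\,|\xi|^2=\sum_j\lambda_j^2\,|\xi|^2 .
\end{equation}
With $\lambda_j=\Gamma^{-1/2}\gamma(j)$ this shows that $J(x)$ is isometric. By \eqref{eq:cocycle}, $Q^{(-j)}(Tx)Q(x)=Q^{(-(j-1))}(x)$, so shifting the index gives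
\[
\bigl(J(Tx)Q(x)\xi-J(x)\xi\bigr)_i=\Gamma^{-1/2}\sum_{0\le j<N}\bigl(\gamma(j+1)-\gamma(j)\bigr)\,b_i(T^{-j}x)\,Q^{(-j)}(x)\xi ,
\]
and \eqref{eq:norm} yields
\begin{equation}\label{eq:almost}
|J(Tx)Q(x)\xi-J(x)\xi|\le\frac{\sqrt3}{m}\,|\xi| .
\end{equation}

\emph{Step 2: compression to finite dimension.} Only the vectors $\xi$ and $Q(x)\xi$ with $\xi\in S$ matter. Let $0<\eta<1/2$ and $M=\max_{\xi\in S}|\xi|$. The set $S\cup\{Q(x)\xi:x\in X,\ \xi\in S\}$ is compact, so it lies within $\eta$ of a finite-dimensional subspace $E\subset\mathcal H$. The map $x\mapsto J(x)|_E$ is norm continuous because $\dim E<\infty$, so $\{J(x)\zeta:x\in X,\ \zeta\in E,\ |\zeta|\le1\}$ is compact. Lemma~\ref{lem:base}(c) gives a finite-dimensional $G\subset\mathcal H^p$ such that $B(x)=P_GJ(x)|_E$ satisfies $\|J(x)|_E-B(x)\|\le\eta$. Then $(1-\eta)|\zeta|\le|B(x)\zeta|\le|\zeta|$ for $\zeta\in E$, so the positive operator $H(x)=(B(x)^*B(x))^{1/2}$ on $E$ has its eigenvalues in $[1-\eta,1]$. It is continuous in $x$, since the square root is continuous on positive definite matrices. Put $V(x)=B(x)H(x)^{-1}\colon E\to G$.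 Then $V^*V=H^{-1}H^2H^{-1}=\mathrm{Id}$, so $V(x)$ is isometric; it is continuous in $x$; and $V-B=V(\mathrm{Id}-H)$ has norm at most $\eta$. Therefore $\|V(x)-J(x)|_E\|\le2\eta$.

\emph{Step 3: completion to orthogonal operators.} Extending $V(x)$ continuously in $x$ is simplest when its range is orthogonal to its domain, for then we can exchange the two. Since $E^\perp$ is infinite-dimensional, there is a linear isometric embedding $\iota\colon G\to E^\perp\subset\mathcal H$. Let $Y(x)=\iota V(x)P_E$ and
\[
A(x)=\mathrm{Id}-P_E-Y(x)Y(x)^*+Y(x)+Y(x)^*.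
\]
We have $Y^*Y=P_E$, $P_EY=0$, $Y^2=0$, and $Y^*$ vanishes on $(YE)^\perp\supset E$. So for $\zeta\in E$,
\[
A\zeta=\zeta-\zeta-0+Y\zeta+0=Y\zeta,\qquad AY\zeta=Y\zeta-0-Y\zeta+0+\zeta=\zeta,
\]
and on $(E\oplus YE)^\perp$ the operators $P_E$, $Y$, $Y^*$ vanish, so $A=\mathrm{Id}$ there. Thus $A(x)$ exchanges the orthogonal subspaces $E$ and $Y(x)E$ isometrically and fixes the complement, so it is orthogonal. The operator $A(x)-\mathrm{Id}$ is norm continuous in $x$ and has range in the fixed finite-dimensional space $E+\iota G$. Hence it has finite rank and is continuous in trace norm.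

\emph{Step 4: the estimate.} For $\xi\in S$ let $\zeta=P_E\xi$ and $\zeta'=P_EQ(x)\xi$. Then $|\xi-\zeta|\le\eta$, $|Q(x)\xi-\zeta'|\le\eta$ and $|\zeta|,|\zeta'|\le M$. Using that $A$, $\iota$ and $J$ are isometric, Step~2 and \eqref{eq:almost}, we get
\begin{align*}
|A(x)\xi-A(Tx)Q(x)\xi|&\le2\eta+|V(x)\zeta-V(Tx)\zeta'|\\
&\le2\eta+4\eta M+|J(x)\zeta-J(Tx)\zeta'|\\
&\le4\eta+4\eta M+|J(x)\xi-J(Tx)Q(x)\xi|\le4\eta+4\eta M+\sqrt3M/m .
\end{align*}
The left side equals $|A(Tx)^{-1}A(x)\xi-Q(x)\xi|$. Take $m$ large and $\eta$ small.
\end{proof}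

\begin{proof}[Proof of Proposition~\ref{prop:dense}]
Let $f=(\Psi,\rho)\in\mathcal V$, $S\subset\mathcal H$ finite and nonempty, and $\varepsilon>0$. It suffices to find $A\in C(X,\mathcal G)$ with $|\partial A(x)v-f(x)v|<\varepsilon$ for all $x\in X$, $v\in S$. Let $M$ bound $|v|$ for $v\in S$ and $|\rho(x)|$ for $x\in X$. As in Section~\ref{sec:plane}, we replace the translation by $\rho(x)$ with a rotation about a distant center. The center must be fixed by every $\Psi(x)$, so we place it in an added direction and remove that direction at the end.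

\emph{Step 1: a vortex with a common fixed point.} Let $\widehat{\mathcal H}=\mathcal H\oplus\mathbb Re_0$ with $|e_0|=1$. For $u\in\mathcal H$ let $Z_u\xi=\langle\xi,e_0\rangle u-\langle\xi,u\rangle e_0$. This operator is skew-adjoint and linear in $u$, and $|Z_u\xi|^2=\langle\xi,e_0\rangle^2|u|^2+\langle\xi,u\rangle^2\le|u|^2|\xi|^2$. For skew-adjoint $Z$ the operators $\exp(sZ)$ are orthogonal, and $\exp Z-\mathrm{Id}-Z=\int_0^1(1-s)Z^2\exp(sZ)\,ds$ has norm at most $\|Z\|^2/2$. For $r>0$ put
\[
Q(x)=\exp\bigl(Z_{\rho(x)/r}\bigr)\,\bigl(\Psi(x)\oplus1\bigr)\in O(\widehat{\mathcal H}),\qquad\varphi(x)\xi=Q(x)(\xi+re_0)-re_0 .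
\]
The first factor of $Q$ is norm continuous, so $Q$ is strongly continuous. Each $\varphi(x)$ fixes $-re_0$. Let $v\in S$, and abbreviate $Z=Z_{\rho(x)/r}$ and $\xi=\Psi(x)v+re_0$. Then $Z\xi=\rho(x)-r^{-1}\langle\Psi(x)v,\rho(x)\rangle e_0$, so
\[
\varphi(x)v-f(x)v=\xi+Z\xi+(\exp Z-\mathrm{Id}-Z)\xi-re_0-f(x)v=-\tfrac1r\langle\Psi(x)v,\rho(x)\rangle e_0+(\exp Z-\mathrm{Id}-Z)\xi,
\]
and therefore
\[
|\varphi(x)v-f(x)v|\le\frac{M^2}r+\frac{M^2}{2r^2}(M+r).
\]
Fix $r$ so large that the right side is less than $\varepsilon/4$.

\emph{Step 2: the linear lemma.} Apply Lemma~\ref{lem:linear} in $\widehat{\mathcal H}$ to $Q$, the finite set $S+re_0$ and $\varepsilon/4$, and call the result $\widehat A$. Put $A_1(x)\xi=\widehat A(x)(\xi+re_0)-re_0$, the conjugate of $\widehat A(x)$ by a fixed translation. Its linear part is $\widehat A(x)$ and its translation part $r(\widehat A(x)-\mathrm{Id})e_0$ is continuous. Moreover $\partial A_1(x)\xi=\widehat A(Tx)^{-1}\widehat A(x)(\xi+re_0)-re_0$, so $|\partial A_1(x)v-\varphi(x)v|<\varepsilon/4$ and $|\partial A_1(x)v-f(x)v|<\varepsilon/2$ for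 $v\in S$.

\emph{Step 3: returning to $\mathcal H$.} We identify $\widehat{\mathcal H}$ with $\mathcal H$ by an isometry that almost fixes the relevant vectors. The set $K=S\cup\{f(x)v:x\in X,\ v\in S\}$ is compact, so there is a finite-dimensional $E\subset\mathcal H$ with $|\xi-P_E\xi|\le\varepsilon/16$ on $K$. The orthogonal complements of $E$ in $\widehat{\mathcal H}$ and in $\mathcal H$ are both separable and infinite-dimensional, hence isomorphic. So there is a surjective linear isometry $\Lambda\colon\widehat{\mathcal H}\to\mathcal H$ that is the identity on $E$. For $\xi\in K$,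
\[
|\Lambda\xi-\xi|\le|\Lambda(\xi-P_E\xi)|+|P_E\xi-\xi|\le\varepsilon/8 .
\]
Let $A(x)=\Lambda A_1(x)\Lambda^{-1}$. Its linear part minus the identity is $\Lambda(\widehat A(x)-\mathrm{Id})\Lambda^{-1}$, so $A\in C(X,\mathcal G)$, and $\partial A=\Lambda\,\partial A_1\,\Lambda^{-1}$. For $v\in S$ we pass from $\Lambda\,\partial A_1(x)\Lambda^{-1}v$ to $\Lambda\,\partial A_1(x)v$, then to $\Lambda f(x)v$, then to $f(x)v$, and use $|\Lambda^{-1}v-v|=|v-\Lambda v|$:
\[
|\partial A(x)v-f(x)v|\le|\Lambda^{-1}v-v|+|\partial A_1(x)v-f(x)v|+|\Lambda f(x)v-f(x)v|<\tfrac\varepsilon8+\tfrac\varepsilon2+\tfrac\varepsilon8<\varepsilon.\qedhere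
\]
\end{proof}

\begin{thebibliography}{1}

\bibitem{CNP}
D.~Coronel, A.~Navas, M.~Ponce, \emph{On the dynamics of non-reducible cylindrical vortices}, arXiv:1101.3526 (2011).

\end{thebibliography}
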